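\title{Weakly tame sets are strongly tame in Stein manifolds with the density property}

\begin{abstract}
An infinite discrete subset of a complex manifold is weakly tame if holomorphic automorphisms can push its points to infinity at any prescribed rate; it is strongly tame if it is closed and each of its injective self-maps extends to an automorphism. We prove that on a connected Stein manifold with the density property every weakly tame set is strongly tame, which answers a question from a paper of Andrist and Ugolini. Both notions are shown to be equivalent to an escape property and to a single growth condition with respect to a sequence of radii that does not depend on the set. In positive dimension tame sets exist and form one orbit of the automorphism group, and bijections between them extend to automorphisms with approximation on holomorphically convex compact sets. The same results hold for volume-preserving automorphisms of Stein manifolds of dimension at least two with the volume density property.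
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two notions of tameness}

All complex manifolds in this paper are connected. For a complex manifold $X$ we write $\operatorname{Aut}(X)$ for its group of holomorphic automorphisms. An \emph{exhaustion function} on $X$ is a continuous function $\rho\colon X\to\mathbb{R}$ whose sublevel sets are relatively compact.

\begin{definition}\label{def:tame}
Let $X$ be a complex manifold.
\begin{itemize}
\item[(i)] A closed discrete infinite set $D\subset X$ is \emph{strongly tame} if for every injective map $f\colon D\to D$ there is $F\in\operatorname{Aut}(X)$ with $F|_D=f$.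
\item[(ii)] An infinite discrete set $D\subset X$ is \emph{weakly tame} (in the sense of Winkelmann) if for every exhaustion function $\rho$ on $X$ and every function $\zeta\colon D\to\mathbb{R}$ there is $\Phi\in\operatorname{Aut}(X)$ with $\rho(\Phi(x))\ge\zeta(x)$ for all $x\in D$.
\end{itemize}
\end{definition}

Both definitions say that $\operatorname{Aut}(X)$ acts flexibly on an infinite set, but they ask for different things. Strong tameness prescribes the exact image of every point. Weak tameness prescribes only how far out each point must go: it is an interpolation problem with inequalities, it says nothing about where the points land, and it does not even ask that $D$ be closed. One implication holds on every manifold.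

\begin{lemma}\label{lem:easy}
Every strongly tame set is weakly tame.
\end{lemma}

\begin{proof}
Let $D$ be strongly tame, and let $\rho$ and $\zeta$ be given. A discrete subset of a second countable space is countable, so $D=\{d_1,d_2,\dots\}$. Since $D$ is closed and discrete, each sublevel set $\{\rho<c\}$ contains only finitely many points of $D$. Choose inductively $f(d_j)\in D$ outside $\{\rho<\zeta(d_j)\}$ and different from $f(d_1),\dots,f(d_{j-1})$. Then $f$ is injective, and any $F\in\operatorname{Aut}(X)$ that extends $f$ satisfies $\rho(F(x))\ge\zeta(x)$ on $D$.
\end{proof}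

The two examples that follow use interpolation in one variable: if $(a_j)$ is a sequence of distinct points of a domain $G\subset\mathbb{C}$ without accumulation point in $G$, and $(w_j)$ is any sequence of complex numbers, then some holomorphic function $h$ on $G$ satisfies $h(a_j)=w_j$ for all $j$.

\begin{example}\label{ex:C2}
The set $D=\{(j,0):j=1,2,\dots\}\subset\mathbb{C}^2$ is strongly tame. An injective self-map of $D$ has the form $(j,0)\mapsto(f(j),0)$ with $f$ injective. Take entire functions $g,h$ with $h(j)=f(j)-j$ and $g(f(j))=j$. The three shears
\[
(z,w)\mapsto(z,w+z),\qquad (z,w)\mapsto(z+h(w),w),\qquad (z,w)\mapsto(z,w-g(z))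
\]
are automorphisms of $\mathbb{C}^2$, and applied in this order they send $(j,0)$ to $(j,j)$, then to $(f(j),j)$, then to $(f(j),0)$.
\end{example}

In $\mathbb{C}^n$, $n>1$, both notions are known to coincide with tameness in the sense of Rosay and Rudin, and hence with each other. In general they differ.

\begin{example}\label{ex:DC}
Let $\mathbb{D}$ be the open unit disc, $X=\mathbb{D}\times\mathbb{C}$, $a_j=1-\frac1j$, and $D=\{(a_j,0):j=1,2,\dots\}$. This set is weakly tame. Given $\rho$ and $\zeta$, the line $\{a_j\}\times\mathbb{C}$ is not contained in a relatively compact set, so there is $w_j$ with $\rho(a_j,w_j)\ge\zeta(a_j,0)$; take $h$ holomorphic on $\mathbb{D}$ with $h(a_j)=w_j$ and put $\Phi(z,w)=(z,w+h(z))$. It is not strongly tame. By Liouville's theorem the first component of an automorphism $F$ of $X$ is a function $m(z)$ of $z$ alone; the same holds for $F^{-1}$, so $m\in\operatorname{Aut}(\mathbb{D})$. If $F$ fixes $(a_3,0)$ and $(a_4,0)$, then $m$ has two fixed points and is the identity by the Schwarz lemma. Hence the permutation of $D$ that exchanges $(a_1,0)$ and $(a_2,0)$ and fixes all other points does not extend.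
\end{example}

\subsection{The density property and the question}

The obstruction in Example~\ref{ex:DC} involves only four points: the automorphism group is too small to permute them. It is natural to ask what happens on manifolds whose automorphism group is large, in the following sense. Let $\mathrm{VF}(X)$ be the Lie algebra of holomorphic vector fields on $X$, with the topology of locally uniform convergence. A field $V\in\mathrm{VF}(X)$ is \emph{complete} if its flow exists for all complex times, that is, if there is a holomorphic map $\varphi\colon\mathbb{C}\times X\to X$, $(t,x)\mapsto\varphi_t(x)$, with $\varphi_0=\mathrm{id}$ and $\partial_t\varphi_t=V\circ\varphi_t$. Then $\varphi_{s+t}=\varphi_s\circ\varphi_t$, so every $\varphi_t$ is an automorphism. A Stein manifold $X$ has the \emph{density property} (Varolin) if the Lie algebra generated by the complete fields is dense in $\mathrm{VF}(X)$.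

For instance, $\mathbb{C}^2$ has the density property. The fields $z^p\partial_w$, $w^q\partial_z$, $zw^q\partial_z$ are complete, with flows $(z,w+tz^p)$, $(z+tw^q,w)$, $(ze^{tw^q},w)$. We have
\[
[z^p\partial_w,\,zw^q\partial_z]=qz^{p+1}w^{q-1}\partial_z-pz^pw^q\partial_w,\qquad
[z^{p+1}\partial_w,\,w^q\partial_z]=qz^{p+1}w^{q-1}\partial_z-(p+1)z^pw^q\partial_w,
\]
and the difference of the two brackets is $z^pw^q\partial_w$. Exchanging $z$ and $w$ gives $z^qw^p\partial_z$, so the Lie algebra generated by the complete fields contains all polynomial fields, and these are dense by Taylor expansion.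

The following question comes from the paper of Andrist and Ugolini~\cite{AU}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Stein manifold with the density property. Is every weakly tame set in $X$ strongly tame?}
\medskip

The density property removes every obstruction that involves finitely many points (Proposition~\ref{prop:move}), and this suggests a positive answer. There is also a reason for doubt. A general $X$ has no shears that interpolate at infinitely many points at once, so an automorphism with prescribed values on $D$ has to be built as an infinite composition, and such a composition converges only if its factors are close to the identity on larger and larger compact sets. Weak tameness gives no control of $\Phi$ on any compact set. Nevertheless the answer is yes.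

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $X$ be a Stein manifold with the density property. Then every weakly tame set $D\subset X$ is strongly tame.
\end{theorem}

The proof passes through two further characterizations of tameness. By Remmert's embedding theorem we regard the Stein manifold $X$ as a closed complex submanifold of some $\mathbb{C}^M$, and we use the Euclidean norm $|\cdot|$ of $\mathbb{C}^M$. A map $\alpha\colon X\to X$ is \emph{$\varepsilon$-close to the identity on $C\subset X$} if $|\alpha(x)-x|<\varepsilon$ for all $x\in C$. A compact set $K\subset X$ is \emph{$\mathcal{O}$-convex} if for every $x\in X\setminus K$ there is a holomorphic function $g\in\mathcal{O}(X)$ with $|g(x)|>\sup_K|g|$. The supremum over the empty set is $0$, so the empty set is $\mathcal{O}$-convex.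

\begin{definition}\label{def:esc}
A set $D\subset X$ has the \emph{escape property} if for every $\mathcal{O}$-convex compact set $K\subset X$, every compact set $L\subset X$ and every $\varepsilon>0$ there is $\Phi\in\operatorname{Aut}(X)$ that is $\varepsilon$-close to the identity on $K$ and satisfies $\Phi(D\setminus K)\cap L=\emptyset$.
\end{definition}

Thus all points of $D$ outside $K$ can be swept out of $L$ while $K$ hardly moves. For the set of Example~\ref{ex:C2} and the ball $K=\{|x|\le r\}$ one shear does this: if $j_0$ is the least positive integer greater than $r$ and $r<s<j_0$, then $\Phi(z,w)=(z,w+(z/s)^N)$ moves the points of $K$ by at most $(r/s)^N$, while $|\Phi(j,0)|\ge(j_0/s)^N$ for $j\ge j_0$; take $N$ large.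

\begin{theorem}\label{thm:B}
Let $X\subset\mathbb{C}^M$ be a Stein manifold of positive dimension with the density property. There is a sequence $0<r_1<r_2<\cdots$, constructed from $X\subset\mathbb{C}^M$ alone, such that for every infinite closed discrete set $D\subset X$ the following are equivalent:
\begin{itemize}
\item[(a)] $D$ is strongly tame;
\item[(b)] $D$ is weakly tame;
\item[(c)] for some enumeration $D=\{d_1,d_2,\dots\}$ and some $\Phi\in\operatorname{Aut}(X)$ we have $|\Phi(d_j)|\ge r_j$ for all $j$;
\item[(d)] $D$ has the escape property.
\end{itemize}
Call the sets with these properties \emph{tame}. Then: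
\begin{itemize}
\item[(1)] Tame sets exist in $X$.
\item[(2)] Let $f\colon D\to D'$ be a bijection of tame sets, $K$ an $\mathcal{O}$-convex compact set with $D\cap K=D'\cap K$ and $f=\mathrm{id}$ on $D\cap K$, and $\varepsilon>0$. Then some $F\in\operatorname{Aut}(X)$ satisfies $F|_D=f$ and is $\varepsilon$-close to the identity on $K$. In particular, the tame sets form one orbit of $\operatorname{Aut}(X)$.
\item[(3)] Infinite subsets of tame sets are tame, and so are unions of tame sets with finite sets.
\end{itemize}
\end{theorem}

Condition (c) says that of all the tests $(\rho,\zeta)$ in the definition of weak tameness a single one decides.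

There is a volume-preserving version. Let $X$ be a Stein manifold of dimension $n$ with a holomorphic volume form $\omega$, that is, a nowhere vanishing holomorphic $n$-form. Let $\mathrm{VF}_\omega(X)$ be the Lie algebra of those $V\in\mathrm{VF}(X)$ with $d(i_V\omega)=0$, where $i_V$ denotes contraction, and let $\operatorname{Aut}_\omega(X)$ be the group of automorphisms $F$ with $F^*\omega=\omega$. The pair $(X,\omega)$ has the \emph{volume density property} if the Lie algebra generated by the complete fields in $\mathrm{VF}_\omega(X)$ is dense in $\mathrm{VF}_\omega(X)$.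

\begin{theorem}\label{thm:C}
Let $X\subset\mathbb{C}^M$ be a Stein manifold of dimension $n\ge2$ with a holomorphic volume form $\omega$ such that $(X,\omega)$ has the volume density property. Then the conclusions of Theorems~\ref{thm:A} and~\ref{thm:B} hold with $\operatorname{Aut}(X)$ replaced by $\operatorname{Aut}_\omega(X)$ everywhere, including Definitions~\ref{def:tame} and~\ref{def:esc}; the sequence $(r_j)$ is constructed from $X\subset\mathbb{C}^M$ and $\omega$.
\end{theorem}

The hypothesis $n\ge2$ cannot be omitted here (Remark~\ref{rem:dim1}), whereas in Theorem~\ref{thm:B} it is automatic (Lemma~\ref{lem:dim}).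

\section{The plan of the proof and a model case}\label{sec:plan}

The proof has three steps.

\emph{Step 1: finitely many points.} Finitely many points outside an $\mathcal{O}$-convex compact set $K$ can be moved to arbitrary positions outside $K$ by an automorphism close to the identity on $K$ (Sections~\ref{sec:flows} and~\ref{sec:move}). This is the only step that uses the density property.

\emph{Step 2: weakly tame sets have the escape property} (Section~\ref{sec:escape}). Here control on compact sets is extracted from a hypothesis that contains none.

\emph{Step 3: the escape property gives interpolation} (Section~\ref{sec:interp}). One places finitely many points at a time by Step~1 and uses the escape property to clear the region that is to be frozen next.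

The idea of Step~2 is as follows. Let $E$ be closed and discrete, and let $K$, $L$, $\varepsilon$ be given, with $L$ contained in a ball of radius $c$. Only finitely many points of $E\setminus K$ lie in this ball, and by Step~1 an automorphism $\alpha$ moves them out. But $\alpha$ may bring other points of $E$ in. The points that $\alpha$ brings in lie in the preimage of the ball, a compact set, contained in a ball of some radius $c'$; so all is well if $E$ has no point in the shell $c<|x|<c'$. Weak tameness lets us replace $D$ by a set $E=\Phi(D)$ that grows as fast as we like, and such a set misses many wide shells. The difficulty is the order of the choices. The rate $\zeta$ is fixed first, and only then do we learn the positions of the points $\Phi(d_j)$; but $\alpha$, and hence the width $c'$ that we need, depends on these positions. So $c'$ has to be found in advance, for all possible positions at once. In the smallest case this can be done by hand.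

\begin{example}\label{ex:model}
Let $X=\mathbb{C}^2$, $K=\{|x|\le1\}$, $c\ge3$ and $\varepsilon>0$. Choose $N$ with $(2/3)^N<\varepsilon$ and $(4/3)^N>2c$, and put
\[
h(t)=(2t/3)^N,\qquad \alpha(z,w)=(z,w+h(z)),\qquad \beta(z,w)=(z+h(w),w).
\]
Both shears are $\varepsilon$-close to the identity on $K$, because $|h(t)|\le(2/3)^N$ for $|t|\le1$. Let $x=(z,w)$ be any point with $3\le|x|\le c$. Then $\max(|z|,|w|)\ge3/\sqrt2>2$. If $|z|>2$, then $|w+h(z)|>2c-c=c$, so $|\alpha(x)|>c$; if $|w|>2$, then $|\beta(x)|>c$ by the same estimate with $z$ and $w$ exchanged. Both shears do bring points in; for example $\alpha(z,-h(z))=(z,0)$. But if $|\alpha(x)|\le c$, then $|z|\le c$ and $|x|\le|\alpha(x)|+|h(z)|<c'$ with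
\[
c'=c+(2c/3)^N+1,
\]
and the same bound holds for $\beta$. Consequently, let $E\subset\mathbb{C}^2$ be \emph{any} set with no point in $\{1<|x|<3\}$, at most one point in $\{3\le|x|\le c\}$ and no point in $\{c<|x|<c'\}$. Then one of the two maps $\alpha,\beta$ is $\varepsilon$-close to the identity on $K$ and sends $E\setminus K$ into $\{|x|>c\}$. The two maps and the radius $c'$ were chosen without knowing $E$.
\end{example}

The radius $c'$ could be fixed in advance because a finite family of automorphisms handles all positions of the point. The buffer $\{1<|x|<3\}$ is needed for this: finitely many maps that are $\varepsilon$-close to the identity on $K$ are, by continuity, all $2\varepsilon$-close to the identity on some neighborhood of $K$, so they cannot expel the points of that neighborhood. In the general case the explicit shears are replaced by Step~1 and the compactness of the space of positions, the single set $K$ by a countable family of $\mathcal{O}$-convex sets, the single point by at most $l$ points at stage $l$, and the empty shell is found by the pigeonhole principle.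

\section{Preliminaries}\label{sec:prelim}

\subsection{Notation and standard facts}

Let $X\subset\mathbb{C}^M$ be a Stein manifold, embedded as a closed submanifold, and $n=\dim X$. With the distance $|x-y|$ the space $X$ is complete and its closed bounded subsets are compact; $x\mapsto|x|$ is an exhaustion function. Put
\[
X(r)=\{x\in X:|x|\le r\},\qquad N_r(C)=\{x\in X:\operatorname{dist}(x,C)\le r\},\qquad N_r(\emptyset)=\emptyset .
\]
If $C$ is compact and $r>0$, then $N_r(C)$ is compact and $C\subset\operatorname{int}N_r(C)$; if moreover $U\supset C$ is open, then $N_r(C)\subset U$ for small $r$. Tangent spaces of $X$ are subspaces of $\mathbb{C}^M$, so tangent vectors have a norm as well. Two elementary observations are used throughout.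

\begin{itemize}
\item[(CR)] \emph{Composition rule.} If $\alpha$ is $\varepsilon$-close to the identity on $C$, then $\alpha(C)\subset N_\varepsilon(C)$. If in addition $\beta$ is $\varepsilon'$-close to the identity on a set that contains $\alpha(C)$, then $\beta\alpha$ is $(\varepsilon+\varepsilon')$-close to the identity on $C$, since $|\beta\alpha(x)-x|\le|\beta(\alpha(x))-\alpha(x)|+|\alpha(x)-x|$.
\item[(UC)] \emph{Uniform continuity.} If $\Psi\in\operatorname{Aut}(X)$, $C$ is compact and $\varepsilon>0$, there is $\varepsilon'\in(0,1]$ with $|\Psi(y)-\Psi(x)|<\varepsilon$ whenever $x\in C$, $y\in X$, $|y-x|<\varepsilon'$. Indeed, $\Psi$ is uniformly continuous on $N_1(C)$.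
\end{itemize}

We use three standard theorems about a Stein manifold $X$ and a holomorphic vector bundle $\mathcal{E}$ on it.

\begin{itemize}
\item[(S1)] (Cartan) Given finitely many distinct points of $X$ and a germ of a holomorphic section of $\mathcal{E}$ at each of them, there is a global holomorphic section that agrees with these germs to first order at the points.
\item[(S2)] (Oka--Weil) If $H\subset X$ is an $\mathcal{O}$-convex compact set, every holomorphic section of $\mathcal{E}$ over a neighborhood of $H$ is a uniform limit on $H$ of global holomorphic sections.
\item[(S3)] (Serre) If $n\ge2$, then $H^1_c(X,\mathcal{O})=0$: every smooth $\bar\partial$-closed $(0,1)$-form with compact support equals $\bar\partial v$ for a smooth function $v$ with compact support.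
\end{itemize}

\begin{lemma}\label{lem:dim}
A Stein manifold of dimension one does not have the density property.
\end{lemma}

\begin{proof}
Suppose the open Riemann surface $X$ has the density property. By (S1) $\mathrm{VF}(X)\neq0$, so there is a nonzero complete field. Its flow through a point where it does not vanish is a nonconstant holomorphic map $\mathbb{C}\to X$, which lifts to the universal cover. The universal cover is noncompact, and it is not the disc by Liouville's theorem, so it is $\mathbb{C}$. The deck transformations are translations and $X$ is noncompact, so $X\cong\mathbb{C}$ or $X\cong\mathbb{C}^*$. A flow consists of automorphisms that depend continuously on $t$ and start at the identity; these are the maps $z\mapsto\lambda z+\mu$ on $\mathbb{C}$ and $z\mapsto\lambda z$ on $\mathbb{C}^*$. Differentiating at $t=0$, we see that the complete fields are of the form $(a+bz)\partial_z$ on $\mathbb{C}$ and $az\partial_z$ on $\mathbb{C}^*$. They form a finite-dimensional, hence closed, Lie subalgebra of the infinite-dimensional space $\mathrm{VF}(X)$, which is not dense.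
\end{proof}

If $n=0$, then $X$ is a point and Theorem~\ref{thm:A} is vacuous. \emph{From now on $n\ge2$.} In particular $X$ is noncompact, and the complement of a compact set is infinite.

\subsection{Holomorphically convex compact sets}

\begin{lemma}\label{lem:convex}
\begin{itemize}
\item[(i)] $X(r)$ is $\mathcal{O}$-convex for every $r\ge0$.
\item[(ii)] If $K$ is an $\mathcal{O}$-convex compact set, $S$ is finite and $\Psi\in\operatorname{Aut}(X)$, then $K\cup S$ and $\Psi(K)$ are $\mathcal{O}$-convex.
\item[(iii)] There is a sequence $T_1,T_2,\dots$ of $\mathcal{O}$-convex compact sets such that for every $\mathcal{O}$-convex compact set $K$ and every open set $U\supset K$ some $T_\nu$ satisfies $K\subset\operatorname{int}T_\nu\subset T_\nu\subset U$.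
\item[(iv)] If $K$ is an $\mathcal{O}$-convex compact set, then $X\setminus K$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $|x|>r$, the function $g(z)=\sum_iz_i\overline{x_i}$ satisfies $|g|\le r|x|<|x|^2=g(x)$ on $X(r)$.

(ii) Let $x\notin K\cup S$. Take $g\in\mathcal{O}(X)$ with $g(x)=1>\sup_K|g|$, and a product $h$ of affine functions on $\mathbb{C}^M$ with $h(x)=1$ and $h|_S=0$. For large $N$ the function $g^Nh$ equals $1$ at $x$, vanishes on $S$ and has modulus less than $\frac12$ on $K$. For $\Psi(K)$ use the functions $g\circ\Psi^{-1}$.

(iii) The space $\mathcal{O}(X)$ with the topology of locally uniform convergence is separable; let $(g_i)$ be a dense sequence. Let $(T_\nu)$ enumerate the empty set and the sets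
\[
T(m,I)=\{x\in X(m):|g_i(x)|\le1\text{ for all }i\in I\},\qquad m\in\mathbb{N},\ I\subset\mathbb{N}\text{ finite}.
\]
Each is $\mathcal{O}$-convex: a point outside $T(m,I)$ is separated from it either by the function in (i) or by one of the $g_i$. For $K=\emptyset$ take $T_\nu=\emptyset$. Otherwise choose $m$ with $|x|<m$ on $K$. For $x\in X(m)\setminus U$ there is $g\in\mathcal{O}(X)$ with $\sup_K|g|<1<|g(x)|$, and by density some $g_i$ satisfies the same inequalities. The inequality $|g_i|>1$ persists near $x$, so by compactness there is a finite set $I$ such that $\sup_K|g_i|<1$ for all $i\in I$ and $\max_{i\in I}|g_i|>1$ at each point of $X(m)\setminus U$. Then $T(m,I)\subset U$, and $K$ lies in the open subset $\{|x|<m,\ |g_i(x)|<1\text{ for }i\in I\}$ of $T(m,I)$.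

(iv) Let $K\ne\emptyset$. First, no component $V$ of $X\setminus K$ is relatively compact. Otherwise its boundary is a nonempty subset of $K$, and the maximum principle gives $|g|\le\sup_K|g|$ on $V$ for all $g\in\mathcal{O}(X)$, which contradicts the $\mathcal{O}$-convexity of $K$. Suppose now that there are two different components $V$ and $V'$. Let $g=1$ on $V$ and $g=0$ on all other components; $g$ is holomorphic on $X\setminus K$. Let $\chi$ be a smooth function with compact support and $\chi=1$ near $K$. Then $\tilde g=(1-\chi)g$, extended by zero over $K$, is smooth on $X$, and $\bar\partial\tilde g$ has support in $\operatorname{supp}\chi$. By (S3), $\bar\partial\tilde g=\bar\partial v$ with $v$ compactly supported. The function $G=\tilde g-v$ is holomorphic on $X$ and equals $g$ outside the compact set $C=K\cup\operatorname{supp}\chi\cup\operatorname{supp}v$. So $G=1$ on $V\setminus C$ and $G=0$ on $V'\setminus C$, and both open sets are nonempty. This contradicts the identity theorem on the connected manifold $X$.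
\end{proof}

Part (iv) is where $n\ge2$ enters: the unit circle in $\mathbb{C}^*$ is $\mathcal{O}$-convex, as the functions $z$ and $1/z$ show, and its complement is disconnected.

\subsection{Inverses of maps close to the identity}

A limit of automorphisms is an automorphism if the inverses converge too. The next lemma controls the inverse at the price of shrinking the compact set.

\begin{lemma}\label{lem:inverse}
Let $C\subset\operatorname{int}C^+$ be compact sets and $\varepsilon>0$. There is $\delta>0$ such that for every $\alpha\in\operatorname{Aut}(X)$ that is $\delta$-close to the identity on $C^+$, the inverse $\alpha^{-1}$ is $\varepsilon$-close to the identity on $C$.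
\end{lemma}

\begin{proof}
It suffices to find $\delta\le\varepsilon$ that guarantees $C\subset\alpha(C^+)$: then for $y\in C$ the point $x=\alpha^{-1}(y)$ lies in $C^+$, and $|\alpha^{-1}(y)-y|=|x-\alpha(x)|<\varepsilon$. Let $\mathbb{B}$ be the open unit ball of $\mathbb{C}^n$. Cover $C$ by finitely many sets $\kappa^{-1}(\frac12\mathbb{B})$, where each $\kappa$ is a chart whose image contains $\overline{\mathbb{B}}$ and $\kappa^{-1}(\overline{\mathbb{B}})\subset C^+$. Each $\kappa$ is uniformly continuous on a compact neighborhood of $\kappa^{-1}(\overline{\mathbb{B}})$. So for small $\delta$ the map $a=\kappa\alpha\kappa^{-1}$ is defined on $\overline{\mathbb{B}}$ and satisfies $|a(w)-w|\le\frac12$ there, for each of the charts. For $u\in\frac12\mathbb{B}$ the continuous map $w\mapsto u+w-a(w)$ sends $\overline{\mathbb{B}}$ into itself. By Brouwer's theorem it has a fixed point $w$, and $a(w)=u$. Hence $\kappa^{-1}(\frac12\mathbb{B})\subset\alpha(C^+)$.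
\end{proof}

\section{From complete vector fields to automorphisms}\label{sec:flows}

From here to Section~\ref{sec:proofs}, $X$ has the density property. We want to approximate the flow of an arbitrary field by automorphisms. The flow of a sum of complete fields can be approximated by composing the flows of the summands over short times, whereas Lie brackets are less convenient. The first lemma removes them. Let $\mathcal{C}\subset\mathrm{VF}(X)$ be the linear span of the complete fields. If $V$ is complete with flow $\varphi_t$, then $\lambda V$ is complete with flow $\varphi_{\lambda t}$ for $\lambda\in\mathbb{C}$; so $\mathcal{C}$ consists of the finite sums of complete fields.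

\begin{lemma}\label{lem:span}
$\mathcal{C}$ is dense in $\mathrm{VF}(X)$.
\end{lemma}

\begin{proof}
Let $V$ be complete with flow $\varphi_t$. The pull-back $U\mapsto\varphi_t^*U$, given by $(\varphi_t^*U)(x)=(d_x\varphi_t)^{-1}U(\varphi_t(x))$, is linear and continuous, and it preserves completeness: if $U$ has the flow $\sigma_s$, then $\varphi_t^*U$ has the flow $\varphi_{-t}\sigma_s\varphi_t$. Hence it maps the closure $\overline{\mathcal{C}}$ into itself. For $U\in\overline{\mathcal{C}}$ we have
\[
[V,U]=\lim_{t\to0}\frac{\varphi_t^*U-U}{t},
\]
locally uniformly because $(\varphi_t^*U)(x)$ is holomorphic in $(t,x)$. So $[V,U]\in\overline{\mathcal{C}}$. The bracket is linear in $V$ and, by Cauchy's estimates, continuous; therefore $[\overline{\mathcal{C}},\overline{\mathcal{C}}]\subset\overline{\mathcal{C}}$. Thus $\overline{\mathcal{C}}$ is a closed Lie subalgebra that contains all complete fields, and the density property gives $\overline{\mathcal{C}}=\mathrm{VF}(X)$.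
\end{proof}

Next we need two stability statements for flows in real time. Let $V$ be a holomorphic field on an open set $\Omega\subset X$, and let $s\mapsto\psi_s(y)$ be the maximal integral curve of $V$ in $\Omega$ with $\psi_0(y)=y$. Recall that the domain $\mathcal{D}$ of the \emph{local flow} $(s,y)\mapsto\psi_s(y)$ is open in $\mathbb{R}\times\Omega$ and $\psi$ is smooth on it; that for $(t,y)\in\mathcal{D}$ we have $(s,\psi_t(y))\in\mathcal{D}$ if and only if $(s+t,y)\in\mathcal{D}$, and then $\psi_s\psi_t(y)=\psi_{s+t}(y)$; and that a maximal integral curve with finite forward lifetime does not stay in a compact subset of $\Omega$.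

\begin{lemma}\label{lem:flows}
Let $V$, $\Omega$, $\psi$ be as above, and let $C\subset\Omega$ be a nonempty compact set such that $\psi_s(x)$ is defined for all $x\in C$, $0\le s\le1$.
\begin{itemize}
\item[(i)] Let $H\subset\Omega$ be compact with $\psi_s(C)\subset\operatorname{int}H$ for $0\le s\le1$, and let $W_k\in\mathrm{VF}(X)$ converge to $V$ uniformly on $H$. Then for large $k$ the local flow of $W_k$ is defined on $C$ for all times in $[0,1]$, and its time-one maps converge to $\psi_1$ uniformly on $C$.
\item[(ii)] Let $\Omega=X$ and $V=V_1+\dots+V_m$, where $V_i$ is complete with flow $\varphi^i$. Put $g_h=\varphi^1_h\circ\dots\circ\varphi^m_h$. Then the $N$-fold compositions $(g_{1/N})^N$ converge to $\psi_1$ uniformly on $C$.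
\end{itemize}
\end{lemma}

\begin{proof}
Both parts compare an approximate trajectory with a true one. We attach to a point $y$ at time $s$ the position $u(s,y)=\psi_{1-s}(y)$ that it would reach at time $1$ under the true flow. This quantity is constant along true trajectories, so it measures the accumulated error directly.

The map $u$ is smooth on the open set $\mathcal{U}=\{(s,y):(1-s,y)\in\mathcal{D}\}$, and $u(0,x)=\psi_1(x)$ for $x\in C$, $u(1,y)=y$ for $y\in\Omega$. Differentiating $u(s+h,\psi_h(y))=u(s,y)$ at $h=0$ gives
\begin{equation}\label{eq:transport}
\partial_su+d_yu(V(y))=0\quad\text{on }\mathcal{U}.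
\end{equation}
We need a compact tube in $\mathcal{U}$ around the true trajectories. The map $(s,y)\mapsto(s,u(s,y))$ is a homeomorphism of $\mathcal{U}$ onto the open set $\mathcal{U}'=\{(s,w):(s-1,w)\in\mathcal{D}\}$, with inverse $(s,w)\mapsto(s,\psi_{s-1}(w))$. Since $\psi_{s-1}\psi_1(x)=\psi_s(x)$, the set $\mathcal{U}'$ contains $[0,1]\times\psi_1(C)$, and hence $[0,1]\times N_\eta(\psi_1(C))$ for small $\eta>0$. The preimage of this compact set,
\[
\Gamma=\{(s,y)\in\mathcal{U}:0\le s\le1,\ \operatorname{dist}(u(s,y),\psi_1(C))\le\eta\},
\]
is compact. As $\eta$ decreases to $0$, these compact sets decrease to $\{(s,\psi_s(x)):0\le s\le1,\ x\in C\}$, which in part (i) lies in the open set $\mathbb{R}\times\operatorname{int}H$. So in (i) we may fix $\eta$ such that $\Gamma\subset[0,1]\times H$.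

(i) Let $c>0$ bound the operator norm of $d_yu$ on $\Gamma$, put $\epsilon_k=\sup_H|W_k-V|$, and let $k$ be so large that $c\,\epsilon_k<\eta$. Let $x\in C$, and let $y(s)$, $0\le s<s^*$, be the maximal forward integral curve of $W_k$ with $y(0)=x$. Then $(0,y(0))\in\Gamma$. Let $s_1$ be the supremum of those $s\in[0,1]$, $s<s^*$, for which $(\sigma,y(\sigma))\in\Gamma$ for all $\sigma\in[0,s]$. The curve stays in $H$ on $[0,s_1)$, so $s_1<s^*$, and $(s,y(s))\in\Gamma$ for $s\in[0,s_1]$ because $\Gamma$ is closed. On this interval \eqref{eq:transport} gives
\[
\frac{d}{ds}u(s,y(s))=\partial_su+d_yu(W_k)=d_yu(W_k-V),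
\]
which has norm at most $c\,\epsilon_k$. Hence $|u(s,y(s))-\psi_1(x)|\le c\,\epsilon_k<\eta$ on $[0,s_1]$. If $s_1<1$, then for $s$ slightly larger than $s_1$ we still have $(s,y(s))\in\mathcal{U}$ and $|u(s,y(s))-\psi_1(x)|<\eta$, so $(s,y(s))\in\Gamma$, contrary to the definition of $s_1$. Thus $s_1=1$ and $|y(1)-\psi_1(x)|=|u(1,y(1))-\psi_1(x)|\le c\,\epsilon_k$.

(ii) Since $\mathcal{U}$ is open, $\Gamma$ is compact and $g_0=\mathrm{id}$, there is $h_0>0$ with $(s+h,g_h(y))\in\mathcal{U}$ for $(s,y)\in\Gamma$, $0\le h\le h_0$. By the chain rule $\partial_hg_h|_{h=0}=V_1+\dots+V_m=V$, so by \eqref{eq:transport} the derivative of $h\mapsto u(s+h,g_h(y))$ vanishes at $h=0$. The second derivative is bounded on the compact set $[0,h_0]\times\Gamma$, and Taylor's formula gives a constant $c$ with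
\begin{equation}\label{eq:taylor}
|u(s+h,g_h(y))-u(s,y)|\le ch^2\qquad((s,y)\in\Gamma,\ 0\le h\le h_0).
\end{equation}
Let $N>\max(1/h_0,c/\eta)$, $h=1/N$, $x\in C$ and $y_i=(g_h)^i(x)$. We claim that $(ih,y_i)\in\Gamma$ and $|u(ih,y_i)-\psi_1(x)|\le cih^2$ for $0\le i\le N$. This holds for $i=0$. If it holds for some $i<N$, then $((i+1)h,y_{i+1})\in\mathcal{U}$, and \eqref{eq:taylor} gives $|u((i+1)h,y_{i+1})-\psi_1(x)|\le c(i+1)h^2\le c/N<\eta$, so $((i+1)h,y_{i+1})\in\Gamma$. For $i=N$ we obtain $|y_N-\psi_1(x)|\le c/N$.
\end{proof}

\begin{corollary}\label{cor:flows}
In the situation of Lemma~\ref{lem:flows}(i) assume that each $W_k$ is a finite sum of complete fields. Then for every $\varepsilon>0$ there is $\alpha\in\operatorname{Aut}(X)$, a composition of flow maps of the summands of some $W_k$, with $|\alpha(x)-\psi_1(x)|<\varepsilon$ for all $x\in C$.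
\end{corollary}

\begin{proof}
By part (i) choose $k$ such that the time-one map of $W_k$ is defined on $C$ and within $\varepsilon/2$ of $\psi_1$. Part (ii), applied to $W_k$ on $X$, approximates this time-one map within $\varepsilon/2$ on $C$.
\end{proof}

\section{Moving finitely many points}\label{sec:move}

Corollary~\ref{cor:flows} sends points approximately to their targets. The following lemma corrects small errors exactly.

\begin{lemma}\label{lem:correct}
Let $p_1,\dots,p_s\in X$ be distinct, $C\subset X$ compact and $\varepsilon>0$. There is $\eta>0$ such that whenever $|p_i'-p_i|<\eta$ for all $i$, some $\gamma\in\operatorname{Aut}(X)$ satisfies $\gamma(p_i')=p_i$ for all $i$, and both $\gamma$ and $\gamma^{-1}$ are $\varepsilon$-close to the identity on $C$.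
\end{lemma}

\begin{proof}
For $s=0$ take $\gamma=\mathrm{id}$; let $s\ge1$. The evaluation map $\mathrm{VF}(X)\to\bigoplus_iT_{p_i}X$ is continuous, and it is surjective by (S1). By Lemma~\ref{lem:span} the image of $\mathcal{C}$ is a dense linear subspace of a finite-dimensional space, hence the whole space. So there are complete fields $V_1,\dots,V_{ns}$, with flows $\varphi^1,\dots,\varphi^{ns}$, whose evaluations form a basis. For $t\in\mathbb{C}^{ns}$ put $\Psi_t=\varphi^1_{t_1}\circ\dots\circ\varphi^{ns}_{t_{ns}}$. The maps $(t,x)\mapsto\Psi_t^{\pm1}(x)$ are continuous and $\Psi_0=\mathrm{id}$, so there is $\tau>0$ such that $\Psi_t$ and $\Psi_t^{-1}$ are $\varepsilon$-close to the identity on $C$ for $|t|<\tau$. The holomorphic map $t\mapsto(\Psi_t(p_i))_i\in X^s$ has at $0$ the differential $t\mapsto\sum_jt_j(V_j(p_i))_i$, an isomorphism. By the inverse function theorem the image of $\{|t|<\tau\}$ contains all $(p_i')$ with $|p_i'-p_i|<\eta$, for some $\eta>0$. Take $\gamma=\Psi_t^{-1}$, where $|t|<\tau$ and $\Psi_t(p_i)=p_i'$.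
\end{proof}

\begin{proposition}\label{prop:move}
Let $K$ be an $\mathcal{O}$-convex compact set, $P\subset K$ a finite set, $q_1,\dots,q_s$ distinct points of $X\setminus K$, $q_1',\dots,q_s'$ distinct points of $X\setminus K$, and $\varepsilon>0$. There is $\alpha\in\operatorname{Aut}(X)$ that is $\varepsilon$-close to the identity on $K$, fixes every point of $P$, and satisfies $\alpha(q_j)=q_j'$ for all $j$.
\end{proposition}

\begin{proof}
For $s=0$ take $\alpha=\mathrm{id}$; let $s\ge1$. We show that small moves are possible and connect the two configurations by a chain of small moves. Each composition requires closeness to the identity on a slightly larger set than the one before, so we first make room: by Lemma~\ref{lem:convex}(iii) there is an $\mathcal{O}$-convex compact set $K^+$ with $K\subset\operatorname{int}K^+$ that contains none of the points $q_j,q_j'$.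

\emph{The space of configurations.} Let $Y$ be the space of $s$-tuples of distinct points of $X\setminus K^+$. By Lemma~\ref{lem:convex}(iv) the complex manifold $(X\setminus K^+)^s$ is connected. $Y$ arises from it by successively removing the diagonals $\{x_i=x_j\}$, which are closed submanifolds of real codimension $2n\ge2$, and removing such a submanifold from a connected manifold leaves a connected manifold. So $Y$ is connected.

For $Q,Q'\in Y$ write $Q\sim Q'$ if for every compact set $C\subset\operatorname{int}K^+$ and every $\varepsilon>0$ some $\alpha\in\operatorname{Aut}(X)$ is $\varepsilon$-close to the identity on $C$ and sends each entry of $Q$ to the corresponding entry of $Q'$. This is an equivalence relation. It is reflexive. For the other two properties let $C$ and $\varepsilon$ be given, choose $r\in(0,\varepsilon/2]$ with $C'=N_r(C)\subset\operatorname{int}K^+$, and recall that $C\subset\operatorname{int}C'$. If $Q\sim Q'\sim Q''$, take the first map $r$-close to the identity on $C$ and the second $\frac\varepsilon2$-close on $C'$; the composition is $\varepsilon$-close on $C$ by (CR). If $Q\sim Q'$, take $\delta$ from Lemma~\ref{lem:inverse}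 for $C\subset\operatorname{int}C'$ and a map that is $\delta$-close to the identity on $C'$; its inverse shows $Q'\sim Q$.

\emph{The classes are open.} Let $Q=(x_1,\dots,x_s)\in Y$. Choose pairwise disjoint open sets $U_0,U_1,\dots,U_s$ with $K^+\subset U_0$ and $x_j\in U_j$, where $U_j$ is the domain of a chart $\kappa_j$ for $j\ge1$. Put $\Omega=U_0\cup\dots\cup U_s$. By Lemma~\ref{lem:convex}(ii) and (iii) there is an $\mathcal{O}$-convex compact set $H\subset\Omega$ with $K^+\cup\{x_1,\dots,x_s\}\subset\operatorname{int}H$. Let $G_j\subset U_j\cap\operatorname{int}H$ be the preimage under $\kappa_j$ of an open ball centered at $\kappa_j(x_j)$. Then $G_1\times\dots\times G_s$ is a neighborhood of $Q$ in $Y$, and we show that every $Q'=(x_1',\dots,x_s')$ in it is equivalent to $Q$.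

Let $C\subset\operatorname{int}K^+$ be compact and $\varepsilon>0$. Let $\eta$ be given by Lemma~\ref{lem:correct} for the points $x_j'$, the compact set $N_{\varepsilon/2}(C)$ and $\frac\varepsilon2$. Define a holomorphic field $V$ on $\Omega$ by $V=0$ on $U_0$ and by letting $V$ on $U_j$ be the field that has, in the chart $\kappa_j$, the constant value $\kappa_j(x_j')-\kappa_j(x_j)$. For $0\le t\le1$ its local flow $\psi_t$ is the identity on $C$ and moves $x_j$ along the segment from $\kappa_j(x_j)$ to $\kappa_j(x_j')$, inside $G_j$; so all these trajectories lie in $\operatorname{int}H$, and $\psi_1(x_j)=x_j'$. By (S2) $V$ is a uniform limit on $H$ of global fields, and then by Lemma~\ref{lem:span} of finite sums of complete fields. Corollary~\ref{cor:flows}, applied to the compact set $C\cup\{x_1,\dots,x_s\}$, gives $\alpha_1\in\operatorname{Aut}(X)$ that is $\frac\varepsilon2$-close to the identity on $C$ and satisfies $|\alpha_1(x_j)-x_j'|<\eta$. Take $\gamma$ from Lemma~\ref{lem:correct} with $\gamma(\alpha_1(x_j))=x_j'$. By (CR) the map $\gamma\alpha_1$ is $\varepsilon$-close to the identity on $C$, and it sends $Q$ to $Q'$.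

\emph{Conclusion.} An equivalence relation with open classes on a connected space has only one class, so $(q_j)\sim(q_j')$. It remains to fix $P$. Let $\eta$ be given by Lemma~\ref{lem:correct} for the distinct points of $P\cup\{q_1',\dots,q_s'\}$, the compact set $N_{\varepsilon/2}(K)$ and $\frac\varepsilon2$. Take $\alpha_2\in\operatorname{Aut}(X)$ that is $\min(\eta,\frac\varepsilon2)$-close to the identity on $K$ with $\alpha_2(q_j)=q_j'$, and then $\gamma$ with $\gamma(\alpha_2(p))=p$ for $p\in P$ and $\gamma(q_j')=q_j'$. By (CR), $\alpha=\gamma\alpha_2$ has all the required properties.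
\end{proof}

\begin{remark}
The $\mathcal{O}$-convexity of $K$, used through (S2) and Lemma~\ref{lem:convex}(iv), cannot be omitted, and this is why it appears in Definition~\ref{def:esc}: a holomorphic map of $\mathbb{C}^2$ that is $\varepsilon$-close to the identity on the unit sphere is $\varepsilon$-close to the identity on the unit ball by the maximum principle, so it cannot move the origin far. With $K=\emptyset$ the proposition says that any $s$ distinct points can be sent to any other $s$ distinct points. This is what fails on the Stein manifold $\mathbb{D}\times\mathbb{C}$ of Example~\ref{ex:DC}, which shows that the density property cannot simply be dropped from Theorem~\ref{thm:A}.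
\end{remark}

In the next three sections the density property is used only through Lemma~\ref{lem:correct} and Proposition~\ref{prop:move}.

\section{Rapidly growing sequences escape}\label{sec:escape}

We begin with two formal properties of the escape property.

\begin{lemma}\label{lem:esc}
Let $D\subset X$ have the escape property.
\begin{itemize}
\item[(i)] Every subset of $D$, and $\Psi(D)$ for every $\Psi\in\operatorname{Aut}(X)$, has the escape property.
\item[(ii)] Given $K$, $L$, $\varepsilon$ as in Definition~\ref{def:esc} and a finite set $P\subset K$, the automorphism $\Phi$ can be chosen to fix every point of $P$.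
\end{itemize}
\end{lemma}

\begin{proof}
(i) For a subset the same $\Phi$ works. Given $K,L,\varepsilon$, put $K'=\Psi^{-1}(K)$, which is $\mathcal{O}$-convex, and take $\varepsilon'$ from (UC) for $\Psi$, $K'$, $\varepsilon$. Let $\Phi_0$ be as in Definition~\ref{def:esc} for $D$, $K'$, $\Psi^{-1}(L)$, $\varepsilon'$, and put $\Phi=\Psi\Phi_0\Psi^{-1}$. For $y=\Psi(x)\in K$ we have $|\Phi(y)-y|=|\Psi(\Phi_0(x))-\Psi(x)|<\varepsilon$, and $\Phi(\Psi(D)\setminus K)=\Psi\Phi_0(D\setminus K')$ does not meet $L$.

(ii) Take $\eta$ from Lemma~\ref{lem:correct} for the points of $P$, the compact set $L\cup N_{\varepsilon/2}(K)$ and $\min(1,\frac\varepsilon2)$. Let $\Phi_0$ be as in Definition~\ref{def:esc} for $K$, $N_1(L)$, $\min(\eta,\frac\varepsilon2)$, and take $\gamma$ with $\gamma(\Phi_0(p))=p$ for $p\in P$. Then $\Phi=\gamma\Phi_0$ fixes $P$ and is $\varepsilon$-close to the identity on $K$ by (CR). If $\Phi(x)\in L$, then $\Phi_0(x)\in\gamma^{-1}(L)\subset N_1(L)$, so $x\notin D\setminus K$.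
\end{proof}

We now construct the general version of the data $\{\alpha,\beta\}$ and $c'$ of Example~\ref{ex:model}. A pair $T_\mu\subset\operatorname{int}T_\nu$ from Lemma~\ref{lem:convex}(iii) plays the role of the balls of radii $1$ and $3$. At stage $l$ we handle the first $l$ sets of the family, up to $l$ points, and the tolerance $1/l$, so that every finite demand is met at all large stages.

\begin{lemma}[Universal radii]\label{lem:radii}
There are numbers $c_1=1$, $c_{l+1}\ge c_l+1$, and finite sets $\mathcal{A}_l\subset\operatorname{Aut}(X)$ such that for all $l\ge1$: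
\begin{itemize}
\item[(U1)] if $\mu,\nu\le l$, $T_\mu\subset\operatorname{int}T_\nu$, and $S\subset X(c_l)\setminus\operatorname{int}T_\nu$ has at most $l$ elements, then some $\alpha\in\mathcal{A}_l$ is $\frac1l$-close to the identity on $T_\mu$ and satisfies $\alpha(S)\cap X(c_l)=\emptyset$;
\item[(U2)] if $\alpha\in\mathcal{A}_l$ and $|x|\ge c_{l+1}$, then $\alpha(x)\notin X(c_l)$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose $c_l$ has been chosen. Fix $\mu,\nu\le l$ with $T_\mu\subset\operatorname{int}T_\nu$, and let $Z$ be the compact set $X(c_l)\setminus\operatorname{int}T_\nu$, which is disjoint from $T_\mu$. Let $\xi=(x_1,\dots,x_l)\in Z^l$; the entries may coincide. By Proposition~\ref{prop:move} with $K=T_\mu$ there is $\alpha_\xi\in\operatorname{Aut}(X)$, $\frac1l$-close to the identity on $T_\mu$, that moves the distinct points among the $x_i$ to distinct points outside $X(c_l)\cup T_\mu$. The set of all $(y_1,\dots,y_l)\in Z^l$ with $\alpha_\xi(y_i)\notin X(c_l)$ for all $i$ is open in $Z^l$ and contains $\xi$. Finitely many of these sets cover the compact space $Z^l$. Let $\mathcal{A}_l$ consist of the identity and the corresponding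 maps $\alpha_\xi$, for the finitely many pairs $(\mu,\nu)$. A nonempty set $S\subset Z$ with at most $l$ elements is the set of entries of some tuple in $Z^l$, and for $S=\emptyset$ the identity works; this is (U1). The set $\bigcup_{\alpha\in\mathcal{A}_l}\alpha^{-1}(X(c_l))$ is compact, so it lies in $\{|x|<c_{l+1}\}$ for some $c_{l+1}\ge c_l+1$; this is (U2).
\end{proof}

To use stage $l$ for a set $E$ we need the shell $\{c_l<|x|<c_{l+1}\}$ to be free of points of $E$. A growth condition $|e_j|\ge c_j$ would allow one point in every shell, so we ask for faster growth and put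
\[
r_j=c_{2^j}\qquad(j\ge1).
\]

\begin{proposition}\label{prop:growth}
Let $e_1,e_2,\dots$ be distinct points of $X$ with $|e_j|\ge r_j$ for all $j$. Then $E=\{e_1,e_2,\dots\}$ is closed and discrete and has the escape property.
\end{proposition}

\begin{proof}
Since $r_j\to\infty$, each $X(r)$ contains finitely many points of $E$, so $E$ and all its subsets are closed and discrete.

\emph{Empty shells.} Fix $j\ge1$. The set $\{|x|<r_{j+1}\}$ contains no point of $E$ other than possibly $e_1,\dots,e_j$. It contains the $2^j>j$ pairwise disjoint shells $\{c_l<|x|<c_{l+1}\}$, $2^j\le l<2^{j+1}$, so one of these shells misses $E$. For that $l$ we have $c_l<r_{j+1}$, so $X(c_l)$ contains at most $j\le l$ points of $E$. As $j$ is arbitrary, there are infinitely many $l$ with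
\begin{equation}\label{eq:gap}
E\cap\{c_l<|x|<c_{l+1}\}=\emptyset,\qquad \#\bigl(E\cap X(c_l)\bigr)\le l .
\end{equation}

\emph{Escape.} Let $K,L,\varepsilon$ be given. The set $X\setminus(E\setminus K)$ is open and contains $K$. By Lemma~\ref{lem:convex}(iii), applied twice, there are $\nu$ and $\mu$ with $K\subset\operatorname{int}T_\nu$, $T_\nu\cap(E\setminus K)=\emptyset$ and $K\subset T_\mu\subset\operatorname{int}T_\nu$. Choose $l$ with \eqref{eq:gap}, $l\ge\max(\mu,\nu)$, $\frac1l<\varepsilon$ and $L\subset X(c_l)$. The set $S=(E\setminus K)\cap X(c_l)$ has at most $l$ elements and lies in $X(c_l)\setminus\operatorname{int}T_\nu$. By (U1) some $\alpha\in\mathcal{A}_l$ is $\varepsilon$-close to the identity on $T_\mu\supset K$ and moves $S$ out of $X(c_l)$. Every other point $x$ of $E\setminus K$ has $|x|>c_l$, hence $|x|\ge c_{l+1}$ by \eqref{eq:gap}, and $\alpha(x)\notin X(c_l)$ by (U2). Thus $\alpha(E\setminus K)\cap L=\emptyset$.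
\end{proof}

\begin{corollary}\label{cor:weak}
Let $d_1,d_2,\dots$ be distinct points of $X$ and $\Phi\in\operatorname{Aut}(X)$ with $|\Phi(d_j)|\ge r_j$ for all $j$. Then $D=\{d_1,d_2,\dots\}$ is closed and discrete and has the escape property. Every weakly tame set admits such an enumeration and such a $\Phi$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:growth} to $E=\Phi(D)$ and Lemma~\ref{lem:esc}(i) to $D=\Phi^{-1}(E)$. A weakly tame set is countable; enumerate it and use the definition with $\rho(x)=|x|$ and $\zeta(d_j)=r_j$.
\end{proof}

\section{Interpolation between sets with the escape property}\label{sec:interp}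

Let $f\colon D\to D'$, $a_j\mapsto b_j$, be a bijection. The obvious plan is to construct automorphisms $F_k$ that send more and more $a_j$ to $b_j$, with $F_{k+1}F_k^{-1}$ close to the identity on a compact set $L_k$. For the sequence to converge on a given compact set, $L_k$ must contain the image of that set under $F_k$. For the construction to continue, $L_k$ must contain no unmatched point $F_k(a_j)$ and no unmatched target $b_j$. The escape property of $D$ takes care of the points $F_k(a_j)$, but not of the targets: matching the targets that lie in $L_k$ changes $F_k$, this enlarges the set that $L_k$ must contain, and the larger set may contain new targets. The way out is to move the targets too. We construct two sequences $A_k$, $B_k$ that send $a_j$ and $b_j$ to a common point $z_j$, use the escape property of $D$ for $A_k$ and that of $D'$ for $B_k$, and put $F=B^{-1}A$ in the limit.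

\begin{theorem}\label{thm:interp}
Let $f\colon D\to D'$ be a bijection between infinite closed discrete subsets of $X$ with the escape property. Let $K$ be an $\mathcal{O}$-convex compact set, possibly empty, with $D\cap K=D'\cap K$ and $f=\mathrm{id}$ on $D\cap K$, and let $\varepsilon>0$. Then there is $F\in\operatorname{Aut}(X)$ with $F|_D=f$ that is $\varepsilon$-close to the identity on $K$.
\end{theorem}

\begin{proof}
Enumerate $D=\{a_1,a_2,\dots\}$ without repetition and put $b_j=f(a_j)$.

\emph{Initial data.} The set $X\setminus((D\cup D')\setminus K)$ is open and contains $K$, so Lemma~\ref{lem:convex}(iii) gives an $\mathcal{O}$-convex compact set $L_0$ with $K\subset\operatorname{int}L_0$ and $L_0\cap(D\cup D')=D\cap K$. Choose $\delta_0\in(0,\frac\varepsilon2]$ with $K_1=N_{\delta_0}(K)\subset\operatorname{int}L_0$, and by Lemma~\ref{lem:inverse} choose $\delta\in(0,\delta_0]$ such that every automorphism that is $\delta$-close to the identity on $L_0$ has an inverse that is $\frac\varepsilon2$-close to the identity on $K_1$. Put $L_{-1}=\emptyset$, $A_0=B_0=\mathrm{id}$, $J_0=\{j:a_j\in K\}$, and $z_j=a_j=b_j$ for $j\in J_0$.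

\emph{The inductive scheme.} We construct $A_k,B_k\in\operatorname{Aut}(X)$, $\mathcal{O}$-convex compact sets $L_k$, finite index sets $J_0\subset J_1\subset\cdots$, distinct points $z_j$ $(j\in J_k)$ and numbers $\varepsilon_k>0$ such that:
\begin{itemize}
\item[(I1)] $A_k(a_j)=B_k(b_j)=z_j\in L_k$ for $j\in J_k$;
\item[(I2)] $A_k(a_j)\notin L_k$ and $B_k(b_j)\notin L_k$ for $j\notin J_k$;
\item[(I3)] for $k\ge1$: $L_{k-1}\subset\operatorname{int}L_k$ and $X(k)\cup A_k(X(k))\cup B_k(X(k))\subset L_k$;
\item[(I4)] for $k\ge1$: $A_k=\alpha_kA_{k-1}$ and $B_k=\beta_kB_{k-1}$, where $\alpha_k,\beta_k$ are $\varepsilon_k$-close to the identity on $L_{k-1}$ and map $L_{k-1}$ into $L_k$;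
\item[(I5)] for $k\ge1$: $\varepsilon_k\le\delta2^{-k}$, and every $\sigma\in\operatorname{Aut}(X)$ that is $\varepsilon_k$-close to the identity on $L_{k-1}$ satisfies, for all $y\in L_{k-2}$,
\[
|A_{k-1}^{-1}\sigma^{-1}(y)-A_{k-1}^{-1}(y)|<2^{-k},\qquad |B_{k-1}^{-1}\sigma^{-1}(y)-B_{k-1}^{-1}(y)|<2^{-k}.
\]
\end{itemize}
Here $J_k$ is the set of matched indices and $L_k$ is the region frozen after step $k$. Condition (I2) keeps the unmatched points movable, (I3) and (I4) make $A_k$ and $B_k$ converge, and (I5) makes the inverses converge.

\emph{The case $k=0$.} (I1) holds by definition. Let $j\notin J_0$. Then $a_j\notin K$, so $a_j\notin L_0$. If $b_j\in L_0$, then $b_j\in D\cap K$, so $f(b_j)=b_j=f(a_j)$ and $a_j=b_j\in K$ by injectivity, a contradiction. This is (I2).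

\emph{The step from $k-1$ to $k$.} First we fix $\varepsilon_k$. By (UC) for $A_{k-1}^{-1}$ and $B_{k-1}^{-1}$ on $L_{k-2}$ there is $\varepsilon'>0$ such that the two inequalities in (I5) hold as soon as $|\sigma^{-1}(y)-y|<\varepsilon'$. Since $L_{k-2}\subset\operatorname{int}L_{k-1}$, Lemma~\ref{lem:inverse} provides $\varepsilon_k\le\delta2^{-k}$ with (I5).

Choose $R\ge k$ with $L_{k-1}\cup A_{k-1}(X(k))\cup B_{k-1}(X(k))\subset X(R)$. The ball $X(R)$ is what we want to freeze, so all pairs with a point in it are matched now. The set
\[
Q=\{j\notin J_{k-1}:A_{k-1}(a_j)\in X(R)\text{ or }B_{k-1}(b_j)\in X(R)\}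
\]
is finite because $A_{k-1}(D)$ and $B_{k-1}(D')$ are closed and discrete. Put $J_k=J_{k-1}\cup Q$ and choose distinct points $z_j\in X\setminus L_{k-1}$ for $j\in Q$; they differ from the earlier $z_i$, which lie in $L_{k-1}$. By (I2) for $k-1$ the points $A_{k-1}(a_j)$ and $B_{k-1}(b_j)$, $j\in Q$, lie outside $L_{k-1}$. Proposition~\ref{prop:move}, applied twice to $L_{k-1}$ and $P=\{z_j:j\in J_{k-1}\}$, gives $\alpha',\beta'\in\operatorname{Aut}(X)$ that are $\frac{\varepsilon_k}2$-close to the identity on $L_{k-1}$, fix $P$, and satisfy $\alpha'A_{k-1}(a_j)=z_j=\beta'B_{k-1}(b_j)$ for $j\in Q$. Thus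
\begin{equation}\label{eq:matched}
\alpha'A_{k-1}(a_j)=z_j=\beta'B_{k-1}(b_j)\qquad(j\in J_k).
\end{equation}
Put $P'=\{z_j:j\in J_k\}$. The compact sets
\[
K_a=\alpha'(X(R))\cup P',\qquad K_b=\beta'(X(R))\cup P'
\]
are $\mathcal{O}$-convex by Lemma~\ref{lem:convex}(i) and (ii). Choose $s_k\ge k$ with $N_1(K_a\cup K_b\cup L_{k-1})\subset\{|x|<s_k\}$ and put $L_k=X(s_k)$. This ball may contain unmatched points, which we now sweep out. The set $\alpha'A_{k-1}(D)$ has the escape property by Lemma~\ref{lem:esc}(i). By Lemma~\ref{lem:esc}(ii) there is $\alpha''\in\operatorname{Aut}(X)$ that is $\min(1,\frac{\varepsilon_k}2)$-close to the identity on $K_a$, fixes $P'$, and maps $\alpha'A_{k-1}(D)\setminus K_a$ into $X\setminus L_k$. Let $\beta''$ be obtained in the same way from $\beta'B_{k-1}(D')$, $K_b$, $P'$, $L_k$. Put $\alpha_k=\alpha''\alpha'$ and $\beta_k=\beta''\beta'$.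

We verify the conditions for $A_k$; the construction is symmetric in $(A,\alpha,a_j,K_a)$ and $(B,\beta,b_j,K_b)$. (I1) follows from \eqref{eq:matched}, since $\alpha''$ fixes $P'$ and $P'\subset K_a\subset L_k$. For (I2) let $j\notin J_k$. Then $A_{k-1}(a_j)\notin X(R)$, so $\alpha'A_{k-1}(a_j)\notin\alpha'(X(R))$, and by \eqref{eq:matched} and injectivity this point is not in $P'$. Hence it lies outside $K_a$, and $\alpha''$ maps it outside $L_k$. Next,
\[
\alpha_k(X(R))\subset\alpha''(K_a)\subset N_1(K_a)\subset L_k .
\]
By the choice of $R$ this gives $A_k(X(k))\subset L_k$ and $\alpha_k(L_{k-1})\subset L_k$. Also $L_{k-1}\subset\{|x|<s_k\}\subset\operatorname{int}L_k$ and $X(k)\subset L_k$ because $s_k\ge k$. This proves (I3) and the last part of (I4). Finally $\alpha'(L_{k-1})\subset K_a$, so $\alpha_k$ is $\varepsilon_k$-close to the identity on $L_{k-1}$ by (CR).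

\emph{Convergence.} Let $x\in X(m)$ and $k\ge m\ge1$. By (I3) $A_k(x)\in L_k$, so $|A_{k+1}(x)-A_k(x)|<\varepsilon_{k+1}\le\delta2^{-k-1}$ by (I4). Hence $A_k$ converges uniformly on each $X(m)$, and the limit is a holomorphic map $A\colon X\to X$ because $X$ is closed in $\mathbb{C}^M$. Let $y\in X(m)\subset L_m$ and $k\ge m+2$. Then $y\in L_{k-2}$ and $A_k^{-1}=A_{k-1}^{-1}\alpha_k^{-1}$, so (I5) with $\sigma=\alpha_k$ gives $|A_k^{-1}(y)-A_{k-1}^{-1}(y)|<2^{-k}$. Hence $A_k^{-1}$ converges locally uniformly to a holomorphic map $\hat A\colon X\to X$. Since $A_k^{-1}(y)\to\hat A(y)$ and $A_k\to A$ uniformly near $\hat A(y)$, we get $y=A_k(A_k^{-1}(y))\to A(\hat A(y))$; exchanging the roles of the two sequences gives $\hat AA=\mathrm{id}$. So $A\in\operatorname{Aut}(X)$, and by symmetry $B_k\to B\in\operatorname{Aut}(X)$. Put $F=B^{-1}A$.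

\emph{Interpolation.} Given $j$, choose $k\ge1$ with $a_j\in X(k)$. In step $k$ we have $A_{k-1}(a_j)\in X(R)$, so $j\in J_{k-1}\cup Q=J_k$. By (I1), $A_{k'}(a_j)=z_j=B_{k'}(b_j)$ for all $k'\ge k$. Hence $A(a_j)=B(b_j)$ and $F(a_j)=b_j$.

\emph{Approximation.} For $x\in L_0$, induction with (I4) gives $A_k(x)\in L_k$ and $|A_{k+1}(x)-A_k(x)|<\varepsilon_{k+1}$ for all $k\ge0$. Summing these strict inequalities, we get $|A(x)-x|<\sum_{k\ge1}\varepsilon_k\le\delta$. So $A$, and likewise $B$, is $\delta$-close to the identity on $L_0$. Therefore $A(K)\subset N_\delta(K)\subset K_1$, and $B^{-1}$ is $\frac\varepsilon2$-close to the identity on $K_1$ by the choice of $\delta$. By (CR), $F$ is $(\delta+\frac\varepsilon2)$-close to the identity on $K$, and $\delta\le\frac\varepsilon2$.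
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:dim}, $n\ge2$. Let $(r_j)$ be the sequence of Section~\ref{sec:escape}; its construction uses only $X\subset\mathbb{C}^M$. The implication (a)$\Rightarrow$(b) is Lemma~\ref{lem:easy}, and (b)$\Rightarrow$(c)$\Rightarrow$(d) is Corollary~\ref{cor:weak}. For (d)$\Rightarrow$(a) let $f\colon D\to D$ be injective. The infinite subset $D'=f(D)$ of $D$ is closed and discrete and has the escape property by Lemma~\ref{lem:esc}(i). Theorem~\ref{thm:interp} with $K=\emptyset$ extends $f\colon D\to D'$ to an automorphism.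

(1) Since $X$ is unbounded, there are distinct points $e_j$ with $|e_j|\ge r_j$. They form a closed discrete set by Proposition~\ref{prop:growth}, and (c) holds with $\Phi=\mathrm{id}$.

(2) The first statement is Theorem~\ref{thm:interp}. Any two tame sets are countably infinite, so there is a bijection between them, and it extends to an automorphism (take $K=\emptyset$). Conversely, the image of a tame set under an automorphism is tame by Lemma~\ref{lem:esc}(i).

(3) Infinite subsets are tame by Lemma~\ref{lem:esc}(i). Let $D$ be tame and $S$ finite; then $D\cup S$ is infinite, closed and discrete, and we verify the escape property. Let $K,L,\varepsilon$ be given and put $S'=S\setminus K$. We move $S'$ out of $L$ by a map $\sigma$, and before that we clear $D$ from the region $\sigma^{-1}(L)$ while keeping $S'$ fixed. By Lemma~\ref{lem:convex}(iii) there is an $\mathcal{O}$-convex compact set $K^+$ with $K\subset\operatorname{int}K^+$ and $K^+\cap S'=\emptyset$; choose $r\in(0,\frac\varepsilon2]$ with $N_r(K)\subset K^+$. By Proposition~\ref{prop:move} there is $\sigma\in\operatorname{Aut}(X)$, $\frac\varepsilon2$-close to the identity on $K^+$,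 that sends $S'$ to points outside $K^+\cup L$. The set $K\cup S'$ is $\mathcal{O}$-convex, so by Lemma~\ref{lem:esc}(ii) there is $\Phi_1\in\operatorname{Aut}(X)$ that is $r$-close to the identity on $K\cup S'$, fixes $S'$, and maps $D\setminus(K\cup S')$ into $X\setminus\sigma^{-1}(L)$. By (CR) the map $\sigma\Phi_1$ is $\varepsilon$-close to the identity on $K$. It maps $D\setminus(K\cup S')$ and $S'$ into $X\setminus L$, and these two sets cover $(D\cup S)\setminus K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $X$ contains an infinite set, it has positive dimension. A weakly tame set $D$ is closed and discrete by Corollary~\ref{cor:weak}, so Theorem~\ref{thm:B} applies to it, and (b) implies (a).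
\end{proof}

\section{Volume-preserving automorphisms}\label{sec:volume}

Let $(X,\omega)$ be as in Theorem~\ref{thm:C}. Since $d\omega=0$, the Lie derivative of $\omega$ along $V$ is $L_V\omega=d(i_V\omega)$. So $\mathrm{VF}_\omega(X)$ consists of the fields with $L_V\omega=0$; it is a Lie subalgebra because $L_{[V,W]}=[L_V,L_W]$, and it is closed because locally uniform convergence of holomorphic fields implies convergence of their derivatives. If $V\in\mathrm{VF}_\omega(X)$ is complete with flow $\varphi_t$, then $\partial_t\varphi_t^*\omega=\varphi_t^*L_V\omega=0$, so $\varphi_t\in\operatorname{Aut}_\omega(X)$.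

The new difficulty is that $\mathrm{VF}_\omega(X)$ is not the space of sections of a vector bundle, so (S1) and (S2) do not apply to it directly. We apply them to primitives instead. Contraction $V\mapsto i_V\omega$ is an isomorphism of the tangent bundle onto the bundle of holomorphic $(n-1)$-forms. Hence every holomorphic $(n-2)$-form $\theta$ on $X$ defines a field $W_\theta$ by $i_{W_\theta}\omega=d\theta$, and $W_\theta\in\mathrm{VF}_\omega(X)$ because $dd\theta=0$. In local coordinates,
\begin{equation}\label{eq:primitive}
d\bigl(z_{i_1}\,dz_{i_2}\wedge\dots\wedge dz_{i_{n-1}}\bigr)=dz_{i_1}\wedge\dots\wedge dz_{i_{n-1}},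
\end{equation}
so every $(n-1)$-form with constant coefficients is the differential of an $(n-2)$-form with linear coefficients. This is a second use of $n\ge2$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Section~\ref{sec:prelim} uses only that $X$ is Stein with $n\ge2$, and the proof of Lemma~\ref{lem:easy} is valid for any group of automorphisms. In Sections~\ref{sec:escape}--\ref{sec:proofs} automorphisms arise from the definitions of tameness and escape, from Lemma~\ref{lem:correct} and Proposition~\ref{prop:move}, and by composition, inversion and locally uniform limits. These operations preserve $\operatorname{Aut}_\omega(X)$: if $A_k\to A$ locally uniformly, then the derivatives converge and $A^*\omega=\lim A_k^*\omega=\omega$. So it suffices to prove Lemma~\ref{lem:correct} and Proposition~\ref{prop:move} with $\gamma,\alpha\in\operatorname{Aut}_\omega(X)$. Let $\mathcal{C}_\omega$ be the span of the complete fields in $\mathrm{VF}_\omega(X)$.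

\emph{Lemma~\ref{lem:span}.} We claim that $\mathcal{C}_\omega$ is dense in $\mathrm{VF}_\omega(X)$. If $\varphi\in\operatorname{Aut}_\omega(X)$ and $U\in\mathrm{VF}_\omega(X)$, then $i_{\varphi^*U}\omega=\varphi^*(i_U\omega)$ is closed, so $\varphi^*U\in\mathrm{VF}_\omega(X)$. Hence the flow maps of complete fields in $\mathrm{VF}_\omega(X)$ preserve $\mathcal{C}_\omega$ and its closure, and the proof of Lemma~\ref{lem:span} shows that the closure is a Lie subalgebra; the volume density property gives the claim. Lemma~\ref{lem:flows} and Corollary~\ref{cor:flows} do not use the density property, and if the summands of the $W_k$ lie in $\mathrm{VF}_\omega(X)$, then the map $\alpha$ of Corollary~\ref{cor:flows} lies in $\operatorname{Aut}_\omega(X)$.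

\emph{Lemma~\ref{lem:correct}.} We need that evaluation $\mathrm{VF}_\omega(X)\to\bigoplus_iT_{p_i}X$ is surjective. The value of $d\theta$ at a point depends only on $\theta$ to first order at that point. By \eqref{eq:primitive} and (S1) there is a global holomorphic $(n-2)$-form $\theta$ such that $d\theta$ has prescribed values at $p_1,\dots,p_s$, so $W_\theta$ has prescribed values there. The fields $V_1,\dots,V_{ns}$ can then be taken in $\mathrm{VF}_\omega(X)$, and $\Psi_t\in\operatorname{Aut}_\omega(X)$.

\emph{Proposition~\ref{prop:move}.} Define $\sim$ with $\operatorname{Aut}_\omega(X)$. The only point that needs a new argument is that the field $V$ on $\Omega$ is a uniform limit on $H$ of elements of $\mathcal{C}_\omega$. For this we choose the charts $\kappa_j$ such that $\omega=dz_1\wedge\dots\wedge dz_n$ on $U_j$. This is possible: if $\omega=a(z)\,dz_1\wedge\dots\wedge dz_n$ on a coordinate polydisc centered at $x_j$, put $\tilde z_1=\int_0^{z_1}a(t,z_2,\dots,z_n)\,dt$; then $d\tilde z_1\wedge dz_2\wedge\dots\wedge dz_n=\omega$, and $(\tilde z_1,z_2,\dots,z_n)$ is a chart near $x_j$ because $a\ne0$. In such a chart $i_V\omega$ has constant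 coefficients, so $i_V\omega=d\theta_j$ on $U_j$ by \eqref{eq:primitive}. Put $\theta_0=0$ on $U_0$. As the $U_j$ are disjoint, the $\theta_j$ define a holomorphic $(n-2)$-form $\theta$ on $\Omega$ with $d\theta=i_V\omega$. By Lemma~\ref{lem:convex}(iii) there is an $\mathcal{O}$-convex compact set $H'\subset\Omega$ with $H\subset\operatorname{int}H'$, and by (S2) there are global holomorphic $(n-2)$-forms $\theta^{(k)}$ that converge to $\theta$ uniformly on $H'$. By Cauchy's estimates in finitely many charts that cover $H$ and lie in $\operatorname{int}H'$, the forms $d\theta^{(k)}$ converge to $d\theta$ uniformly on $H$. Hence $W_{\theta^{(k)}}\in\mathrm{VF}_\omega(X)$ converges to $V$ uniformly on $H$, and each $W_{\theta^{(k)}}$ is a uniform limit on $H$ of elements of $\mathcal{C}_\omega$. The rest of the proof of Proposition~\ref{prop:move} is unchanged.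
\end{proof}

\begin{remark}\label{rem:dim1}
Lemma~\ref{lem:dim} has no volume-preserving analogue, and Theorem~\ref{thm:C} fails for $n=1$. Let $X=\mathbb{C}$ and $\omega=dz$. For $V=a(z)\partial_z$ we have $d(i_V\omega)=a'(z)\,dz$, so $\mathrm{VF}_\omega(\mathbb{C})$ consists of the constant fields; these are complete, and the volume density property holds. But $\operatorname{Aut}_\omega(\mathbb{C})$ is the group of translations, and no set $D=\{d_1,d_2,\dots\}$ is weakly tame for it: with $\rho(z)=|z|$ and $\zeta(d_j)=|d_j|+j$, a translation by $b$ gives $|d_j+b|<\zeta(d_j)$ for $j>|b|$. So statement (1) of Theorem~\ref{thm:B} is false for $(\mathbb{C},dz)$.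
\end{remark}

\begin{thebibliography}{1}

\bibitem{AU}
Rafael B. Andrist and Riccardo Ugolini,
\emph{A new notion of Tameness},
arXiv:1803.07862 (2018).

\end{thebibliography}
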